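# Weakly isotropic quadratic forms over fields of transcendence degree one

## 1. Weak isotropy over curves over the real algebraic numbers

All fields have characteristic different from $2$ and all quadratic forms are regular. We write $\langle a_1,\dots,a_n\rangle$ for the form $a_1x_1^2+\dots+a_nx_n^2$, $D(\varphi)$ for the set of nonzero values of $\varphi$, and $m\times\varphi$ for the orthogonal sum of $m$ copies of $\varphi$. A subform of $\varphi$ is a form $\beta$ with $\varphi\cong\beta\perp\beta'$ for some $\beta'$. A field is real if it has an ordering, equivalently if $-1$ is not a sum of squares in it.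

Suppose that some multiple $m\times\varphi$ is isotropic: there are vectors $x_1,\dots,x_m$, not all zero, with $\varphi(x_1)+\dots+\varphi(x_m)=0$. How much room does such a relation need? Can we always find one inside a plane?

**Definition.** The form $\varphi$ is *weakly isotropic* if $m\times\varphi$ is isotropic for some $m\ge1$. It is *minimal weakly isotropic* if it is weakly isotropic and no proper subform is. The supremum of the dimensions of minimal weakly isotropic forms over $K$ is denoted $w(K)$.

For $\varphi=\langle a_1,\dots,a_n\rangle$, collect in a zero of $m\times\varphi$ the coordinates that belong to the same $a_i$. Weak isotropy says that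
$$\sum_{i=1}^n a_it_i=0,\qquad t_i=\sum_jx_{ij}^2,\quad\text{the }x_{ij}\text{ not all zero.}\tag{1}$$
If $K$ is real, then $t_i=0$ only when all $x_{ij}$ with this $i$ vanish, so not all $t_i$ are $0$.

**Small dimensions by hand.** If $K$ is nonreal, then $0$ is a nontrivial sum of squares, every $\langle a\rangle$ is weakly isotropic, and $w(K)=1$. Let $K$ be real. Then $at=0$ with $t\neq0$ is impossible, so no $1$-dimensional form is weakly isotropic. Hence $\langle1,-1\rangle$ is minimal weakly isotropic and $w(K)\ge2$. A binary form $\langle a,b\rangle$ is weakly isotropic if and only if $-ab$ is a sum of squares: from $at_1+bt_2=0$ we get $t_1,t_2\ne0$ and $-ab=b^2t_2/t_1=(b/t_1)^2t_1t_2$, and conversely $a\cdot(-ab)+b\cdot a^2=0$. So binary weakly isotropic forms are the forms $c\langle1,-t\rangle$ with $t$ a nonzero sum of squares. For instance, $\langle1,-3\rangle$ over $\mathbb Q$ is anisotropic and weakly isotropic.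

Dimension $3$ is less clear. Our running example is
$$\varphi_0=\langle1,\ X,\ -(3+X)\rangle\ \text{ over }\mathbb Q(X).$$
It satisfies (1) with $t=(3,1,1)$. None of the three pairs of diagonal entries is weakly isotropic, because $-X$, $3+X$ and $X(3+X)$ are each negative somewhere on the line, hence not sums of squares. A different plane works: $\langle X,-(3+X)\rangle$ takes the value $X-(3+X)=-3$ at $(1,1)$, so $\langle1,-3\rangle$ is a subform of $\varphi_0$.

For real $K$ we have $w(K)=2$ if and only if every weakly isotropic form of dimension $\ge3$ has a weakly isotropic binary subform. We shall answer the following question of M. Archita and Karim Johannes Becher, "Fields where torsion forms decompose", arXiv:2605.13844 (2026): is $w(K)\le2$ for every extension $K/\mathbb Q$ of transcendence degree $1$? By Arason–Pfister, for real $K$ this inequality means that every torsion form (defined below) is an orthogonal sum of binary torsion forms.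

**Reduction to nonzero $t_i$.** Let $K$ be real, $\varphi=\langle a_1,\dots,a_n\rangle$ with (1). Drop the $a_i$ with $t_i=0$. At least two indices remain. If exactly two remain, we have a weakly isotropic binary subform. So *we may assume $n\ge3$ and all $t_i\ne0$.*

### Recollections: the Witt ring and its filtration

$\mathsf WK$ is the Witt ring, $IK$ the ideal of even-dimensional forms, $I^nK$ its $n$-th power. We put $\langle\langle a_1,\dots,a_n\rangle\rangle=\bigotimes_i\langle1,-a_i\rangle$, so $2=\langle1,1\rangle=\langle\langle-1\rangle\rangle$ and $\langle\langle-p\rangle\rangle=\langle1,p\rangle$. For a Pfister form $\pi$ and $t\in D(\pi)$ one has $t\pi\cong\pi$; an isotropic Pfister form is hyperbolic.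

A form is *torsion* if its class in $\mathsf WK$ is a torsion element. Example: if $t\ne0$ is a sum of $2^r$ squares, then $2^r\times\langle1\rangle$ is a Pfister form representing $t$, so $2^r\times\langle1,-t\rangle$ is hyperbolic and $\langle1,-t\rangle$ is torsion. We write $I^n_tK$ for the torsion elements of $I^nK$.

The *signed discriminant* of a form of dimension $2N$ is $(-1)^{N(2N-1)}\det=(-1)^N\det$ in $K^\times/K^{\times2}$. It is a homomorphism $IK\to K^\times/K^{\times2}$ with kernel $I^2K$. Example: $c\langle1,-t\rangle$ has signed discriminant $-(-c^2t)=t$.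

Let $H^n(F)=H^n(F,\mathbb Z/2)$ be Galois cohomology and $(a)\in H^1(F)$ the class of $a\in F^\times$. We have $(a)\cup(-a)=0$, and $(a)\cup(1-a)=0$ for $a\neq 0,1$.

* **(F1)** (Merkurjev, Rost, Merkurjev–Suslin for $n=2,3$; Orlov–Vishik–Voevodsky in general.) There are homomorphisms $e_n:I^nF\to H^n(F)$ with kernel $I^{n+1}F$ and $e_n(\langle\langle a_1,\dots,a_n\rangle\rangle)=(a_1)\cup\dots\cup(a_n)$, compatible with products and field extensions. By the Arason–Pfister Hauptsatz, $\bigcap_nI^nF=0$.
* **(F2)** (Arason, J. Algebra 36 (1975).) For $a\in F^\times\setminus F^{\times2}$ the sequence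
$$H^{n-1}(F)\xrightarrow{\cup(a)}H^n(F)\xrightarrow{\rm res}H^n(F(\sqrt a))\xrightarrow{\rm cor}H^n(F)\xrightarrow{\cup(a)}H^{n+1}(F)$$
is exact. It is the long exact sequence of $0\to\mathbb Z/2\to\operatorname{Ind}\mathbb Z/2\to\mathbb Z/2\to0$.
* **(F3)** (Serre, *Cohomologie galoisienne*, II.4.) Recall that $\operatorname{cd}_2F\le c$ implies $H^n(F)=0$ for $n>c$. If $K$ is finitely generated of transcendence degree $d$ over $\mathbb Q$, then $\operatorname{cd}_2K(\sqrt{-1})\le d+2$. A field of transcendence degree $d$ over an algebraically closed field has $\operatorname{cd}_2\le d$.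

**Lemma 1.** Let $\operatorname{cd}_2F(\sqrt{-1})\le c$. Then $\cup(-1):H^n(F)\to H^{n+1}(F)$ is injective for $n\ge c+1$, and $I^{c+1}_tF=0$.

*Proof.* If $-1$ is a square in $F$, then $H^n(F)=0$ for $n\ge c+1$. Otherwise, by (F2) with $a=-1$, the kernel of $\cup(-1)$ on $H^n(F)$ is the image of $H^n(F(\sqrt{-1}))=0$. Now let $\eta\in I^n_tF$ with $n\ge c+1$ and $2^r\eta=0$. As $2=\langle\langle-1\rangle\rangle$, we get $e_n(\eta)\cup(-1)^r=e_{n+r}(2^r\eta)=0$, so $e_n(\eta)=0$ and $\eta\in I^{n+1}_tF$. Iterating, $\eta\in\bigcap_mI^mF=0$. $\square$

We use it three times for forms: $I_t^{d+3}K=0$ for $K$ finitely generated of transcendence degree $d$ over $\mathbb Q$; in particular $I_t^3K=0$ for number fields; and $I^2_tK=0$ in the easy case below.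

### A form of dimension $n-2$ close to $\varphi$

**Lemma 2.** Let $K$ be real, $n\ge3$, $\varphi=\langle a_1,\dots,a_n\rangle$, and $\sum a_it_i=0$ with nonzero sums of squares $t_i$. Then there is a form $\psi$ with $\dim\psi=n-2$ such that $\rho=\varphi-\psi\in\mathsf WK$ lies in $I^2_tK$.

*Proof.* The form $\varphi'=\langle a_1t_1,\dots,a_nt_n\rangle$ has the zero $(1,\dots,1)$. So $\varphi'\cong\langle1,-1\rangle\perp\tau$ with $\dim\tau=n-2\ge1$, and in $\mathsf WK$
$$\delta:=\varphi-\tau=\varphi-\varphi'=\sum_ia_i\langle1,-t_i\rangle .$$
This is torsion, lies in $IK$, and has signed discriminant $\Delta=t_1\cdots t_n$, a nonzero sum of squares. We remove this discriminant at the expense of one entry of $\tau$. Write $\tau\cong\langle e\rangle\perp\tau'$ (here $n\ge3$ is used) and put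
$$\psi=\tau'\perp\langle e\Delta\rangle,\qquad \rho=\varphi-\psi=\delta+e\langle1,-\Delta\rangle .$$
The second expression shows that $\rho$ is torsion. Its signed discriminant is $\Delta\cdot\Delta=1$, so $\rho\in I^2K$. $\square$

*Example.* For $\varphi_0$ and $t=(3,1,1)$, comparing determinants in $\langle3,X,-(3+X)\rangle\cong\langle1,-1\rangle\perp\langle e\rangle$ gives $e=3X(3+X)$. Further $\Delta=3$ and $\psi=\langle X(3+X)\rangle$. So $\rho=\langle1,X,-(3+X),-X(3+X)\rangle=\langle\langle-X,3+X\rangle\rangle$.

### The easy case

Let $\mathbb Q^{alg}\subset\mathbb C$ be the field of algebraic numbers and $R_0=\mathbb Q^{alg}\cap\mathbb R$.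

**Proposition 3.** Let $K$ be a real field of transcendence degree $1$ over $\mathbb Q$ which contains $R_0$. Then $w(K)=2$.

*Proof.* The field $K(\sqrt{-1})$ has transcendence degree $1$ over $R_0(\sqrt{-1})=\mathbb Q^{alg}$, so $\operatorname{cd}_2K(\sqrt{-1})\le1$ by (F3), and $I^2_tK=0$ by Lemma 1. Let $\varphi$ be weakly isotropic of dimension $n\ge3$ with all $t_i\ne0$. In Lemma 2 we get $\rho=0$, that is, $\varphi=\psi$ in $\mathsf WK$ with $\dim\psi<\dim\varphi$. Hence $\varphi$ is isotropic and contains $\langle1,-1\rangle$. $\square$

What changes over $\mathbb Q(X)$, or over the function field of any curve over a number field? Lemma 2 still holds, but now $I^2_tK$ is not $0$, and there is no reason for $\rho$ to vanish.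

## 2. Multiplying $\rho$ by a positive binary form

If $\rho$ is not zero, we can try to kill it by multiplication. The next lemma says which multipliers are useful.

**Lemma 4.** Let $K$ be real, $s\in K$ a nonzero sum of squares, and $\varphi$ a form such that $\langle1,s\rangle\otimes\varphi$ is isotropic. Then $\varphi$ has a weakly isotropic binary subform. If $\varphi$ is anisotropic, we may take the restriction of $\varphi$ to $Kx+Ky$, where $(x,y)\ne(0,0)$ and $\varphi(x)+s\varphi(y)=0$.

*Proof.* If $\varphi$ is isotropic, it contains $\langle1,-1\rangle$. Let $\varphi$ be anisotropic and $\varphi(x)+s\varphi(y)=0$ with $(x,y)\neq(0,0)$. Then $x\ne0$ and $y\neq0$. If $x=\lambda y$, then $(\lambda^2+s)\varphi(y)=0$, so $\lambda^2+s=0$, which is impossible in a real field. So $x,y$ are independent. The restriction $\beta$ of $\varphi$ to $Kx+Ky$ is anisotropic, hence regular, hence a binary subform. Write $s=\sum_{j=1}^rs_j^2$. Then $\beta(x)+\sum_j\beta(s_jy)=0$, so $(r+1)\times\beta$ is isotropic. $\square$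

So, to find the binary subform, it suffices to find a nonzero sum of squares $s$ with $\langle1,s\rangle\rho=0$: then $\langle1,s\rangle\otimes\varphi=\langle1,s\rangle\otimes\psi$ in $\mathsf WK$ with dimensions $2n>2(n-2)$, and $\langle1,s\rangle\otimes\varphi$ is isotropic.

**Proposition 5.** If $K/\mathbb Q$ is algebraic, then $w(K)\le2$.

*Proof.* Let $K$ be real and $\varphi$ weakly isotropic with $n\ge3$ and all $t_i\ne0$. The $a_i$ and the elements squared in (1) generate a real number field; a binary weakly isotropic subform over it remains one over $K$. So let $K$ be a number field. Then $2\rho=\langle\langle-1\rangle\rangle\rho\in I^3_tK=0$, and Lemma 4 applies with $s=1$. $\square$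

**Doubling fails over $\mathbb Q(X)$.** We claim that $2\times\varphi_0$ is anisotropic. Over $\mathbb Q((X))$ the element $1+X/3$ is a square, so
$$2\times\varphi_0\cong\langle1,1,-3,-3\rangle\perp X\langle1,1\rangle .$$
If $\psi_0,\psi_1$ are anisotropic over $\mathbb Q$, then $\psi_0\perp X\psi_1$ is anisotropic over $\mathbb Q((X))$: for nonzero $f,g$ the lowest coefficients show that $\psi_0(f)$ has even valuation and $X\psi_1(g)$ has odd valuation. It remains to see that $\langle1,1,-3,-3\rangle$ is anisotropic over $\mathbb Q$. If $x^2+y^2=3(z^2+w^2)$ in integers, then $3\mid x,y$, as $-1$ is not a square mod $3$; then $3\mid z^2+w^2$, so $3\mid z,w$, and descent gives $0$.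

For $K$ finitely generated of transcendence degree $1$ we do have $4\rho\in I^4_tK=0$. But this only gives a relation $\varphi(x_1)+\dots+\varphi(x_4)=0$, hence a weakly isotropic subform of dimension at most $4$.

**Other multipliers.** For $\varphi_0$ the prime $2$ works: with $x=(1,1,1)$, $y=(1,0,0)$ we have $\varphi_0(x)+2\varphi_0(y)=-2+2=0$. The prime $5$ does not. Over $\mathbb Q((X))$ we have $\langle1,5\rangle\otimes\varphi_0\cong\langle1,5,-3,-15\rangle\perp X\langle1,5\rangle$, and $x^2+5y^2=3(z^2+5w^2)$ gives $x^2\equiv3z^2$ mod $5$. Since $3$ is not a square mod $5$, $5\mid x,z$. Dividing by $5$, $y^2\equiv3w^2$ mod $5$, so $5\mid y,w$, and descent applies. So the prime has to be chosen according to $\varphi$.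

**A first way to choose $p$, and where it stops.** Look for a prime $p$ with all $t_i\in D(\langle1,p\rangle)$. Then $t_i\langle1,p\rangle\cong\langle1,p\rangle$, so $\langle1,p\rangle\otimes\varphi\cong\langle1,p\rangle\otimes\varphi'$ with $\varphi'=\langle a_1t_1,\dots,a_nt_n\rangle$, which is isotropic. For $t=(3,1,1)$ this explains $p=2$. But take
$$t=(X^2+2)(X^2+3),$$
a sum of squares in $\mathbb Q(X)$. *It lies in $D(\langle1,p\rangle)$ for no prime $p$.* Indeed, let $th^2=f^2+pg^2$ with polynomials $f,g,h$ without common factor, $h\neq0$. If $X^2+2$ divides $g$, then it divides $f$, so $(X^2+2)^2\mid th^2$ and $X^2+2\mid h$, a contradiction. So $g\not\equiv0$ and $-p$ is a square in $\mathbb Q[X]/(X^2+2)=\mathbb Q(\sqrt{-2})$, whence $p=2$. In the same way $X^2+3$ gives $p=3$. This is a contradiction.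

So forms $\langle1,p\rangle$ do not kill all torsion elements of $IK$. But Lemma 2 has already removed the discriminant. What we need is that they kill the torsion elements of $I^2K$, one at a time.

## 3. The theorem, reduced to a cup product with $(-p)$

**Theorem 6 (Main Theorem).** Let $K/\mathbb Q$ be an extension of transcendence degree $1$ (not necessarily finitely generated). Then $w(K)\le2$. More precisely, $w(K)=2$ if $K$ is real and $w(K)=1$ if $K$ is nonreal.

**Proposition 7.** Let $K$ be real and finitely generated of transcendence degree $d\ge1$ over $\mathbb Q$. Let $\alpha_1,\dots,\alpha_s\in H^{d+1}(K)$ vanish in $H^{d+1}(K_P)$ for every real closure $K_P$ of $K$. Then there are infinitely many prime numbers $p$ with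
$$\alpha_i\cup(-p)=0\ \text{ in }H^{d+2}(K)\qquad(i=1,\dots,s).$$

Only $d=1$ is needed for Theorem 6, and the reader may keep $d=1$ in mind throughout.

**Proof of Theorem 6 from Proposition 7.** The nonreal case and $w(K)\ge2$ for real $K$ were settled in Section 1. Let $K$ be real and let $\varphi$ be weakly isotropic of dimension $\ge3$ with (1). By the reduction in Section 1 we may assume $n\ge3$ and all $t_i\ne0$. Replace $K$ by the subfield generated by one transcendental element, the $a_i$ and the elements $x_{ij}$. It is real, finitely generated, of transcendence degree $1$, and a weakly isotropic binary subform found over it stays one over the original field.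

Take $\psi$ and $\rho=\varphi-\psi\in I_t^2K$ from Lemma 2, and let $\alpha=e_2(\rho)\in H^2(K)$. For a real closure $K_P$ we have $\mathsf W(K_P)\cong\mathbb Z$, which is torsion-free, so $\rho_{K_P}=0$ and $\alpha_{K_P}=0$. By Proposition 7 with $d=1$ there is a prime $p$ with $\alpha\cup(-p)=0$. As $\langle1,p\rangle=\langle\langle-p\rangle\rangle$, the torsion element $\langle1,p\rangle\rho\in I^3K$ satisfies
$$e_3(\langle1,p\rangle\rho)=(-p)\cup\alpha=0 .$$
Hence $\langle1,p\rangle\rho\in I^4_tK$ by (F1), and $I_t^4K=0$ by (F3) and Lemma 1. So $\langle1,p\rangle\otimes\varphi=\langle1,p\rangle\otimes\psi$ in $\mathsf WK$, with dimensions $2n$ and $2(n-2)$. Therefore $\langle1,p\rangle\otimes\varphi$ is isotropic, and Lemma 4 with $s=p=1^2+\dots+1^2$ gives a weakly isotropic binary subform. $\square$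

The transcendence degree cannot be raised to $2$ in Theorem 6: by the background quoted in the source, $w(\mathbb Q(X,Y))\ge3$.

## 4. What a good prime must do at each place

The class $\alpha\cup(-p)$ lies in $H^{d+2}(K)$, and there we have a Hasse principle.

* **(F4)** (Kato, J. reine angew. Math. 366 (1986), for $d=1$; Jannsen, Ann. of Math. 183 (2016), for all $d\ge1$.) Let $k$ be a number field and $K=k(X)$, where $X$ is a geometrically integral $k$-variety of dimension $d\ge1$. Then $H^{d+2}(K)\to\prod_vH^{d+2}(K_v)$ is injective, where $v$ runs over all places of $k$ and $K_v$ is the function field of $X_{k_v}$.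

If (F4) is cited with coefficients $\mathbb Q/\mathbb Z(d+1)$, one needs that $H^{d+2}(K,\mathbb Z/2)\to H^{d+2}(K,\mathbb Q/\mathbb Z(d+1))$ is injective. By the sequence of multiplication by $2$ on $\mathbb Q/\mathbb Z(d+1)$, its kernel is $H^{d+1}(K,\mathbb Q/\mathbb Z(d+1))/2$. This is $0$, since $H^{d+1}(K,\mathbb Q/\mathbb Z(d+1))=K^M_{d+1}(K)\otimes\mathbb Q/\mathbb Z$ is divisible, by Merkurjev–Suslin for $d=1$ and by the norm residue theorem in general.

So we have to choose $p$ such that $\alpha\cup(-p)$ dies over each $K_v$. Go through the places.

* At a complex place, $-p$ is a square.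
* At a real place, $-p$ is not a square, but $\alpha$ itself will vanish. (This is where the hypothesis on real closures enters.)
* At a finite place where everything has good reduction and $v\nmid p$, the class $\alpha\cup(-p)$ is unramified, and it will vanish for reasons of cohomological dimension.
* At the finitely many bad places we know nothing about $\alpha$. We want $-p$ to be a square in $k_v$.
* At $v\mid p$ the element $-p$ is not a unit, so that $\alpha\cup(-p)$ can be ramified. We want $\alpha$ itself to vanish, as at a real place.

**The running example.** Here $\alpha_0=e_2(\rho)=(-X)\cup(3+X)$. Since $-X/3$ and $(3+X)/3$ have sum $1$,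
$$0=\bigl((-X)+(3)\bigr)\cup\bigl((3+X)+(3)\bigr),\qquad\text{so}\qquad \alpha_0=(3)\cup\bigl(-3X(3+X)\bigr).$$
The bad primes are $2$ and $3$ (the points $0$ and $-3$ meet mod $3$). It suffices that $-p\equiv1$ mod $24$, to make $-p$ a square in $\mathbb Q_2$ and $\mathbb Q_3$, and that $3$ is a square in $\mathbb Q_p$, to make $\alpha_0$ vanish at $p$. Now $\sqrt3=\zeta_{12}+\zeta_{12}^{-1}$, and for $p\equiv-1$ mod $24$ the Frobenius maps $\zeta_{12}$ to $\zeta_{12}^{-1}$. So it fixes $\sqrt3$, and $\sqrt3\in\mathbb Q_p$: the first condition implies the second. The first such prime is $p=23$. As a check, $4+23-3\cdot9=0$, so $\langle1,23\rangle\otimes\langle1,-3\rangle$ is isotropic, and $\langle1,-3\rangle$ is a subform of $\varphi_0$.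

There is a reason for this coincidence. The congruence $p\equiv-1$ says that Frobenius at $p$ acts on roots of unity as complex conjugation does. The class $\alpha_0$ vanishes over $\mathbb R$ because $\sqrt3$ is fixed by complex conjugation. So we choose $p$, by Chebotarev, such that the Frobenius in a large number field *is* complex conjugation. Then the bad places are harmless and the place $p$ behaves like a real place. For this we must show that the vanishing of $\alpha$ at $p$ is controlled by a finite étale scheme over the ring of integers, which in the example is built from $\sqrt3$.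

## 5. Classes that vanish in all real closures

**Lemma 8** (Arason). Let $\alpha\in H^n(F)$ vanish in $H^n(F_P)$ for the real closures $F_P$ at all orderings $P$ of $F$. Then $\alpha\cup(-1)^r=0$ for some $r$.

*Proof.* Suppose $\alpha\cup(-1)^r\ne0$ for all $r$. We enlarge $F$ to a real closure in which $\alpha$ survives.

Cohomology commutes with direct limits of fields. So if $\alpha\cup(-1)^r$ vanishes over the union of a chain of algebraic extensions, it vanishes over a member of the chain. By Zorn's lemma there is an algebraic extension $L/F$, inside an algebraic closure, maximal with the property that $\alpha_L\cup(-1)^r\ne0$ for all $r$. Then $-1\notin L^{\times2}$. Restriction to extensions of odd degree is injective (corestriction after restriction is multiplication by the degree), so by maximality $L$ has no proper extension of odd degree.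

*For $a\in L^\times$, either $a$ or $-a$ is a square.* Otherwise, by maximality, the classes $\alpha_L\cup(-1)^r$ die over $L(\sqrt a)$ and over $L(\sqrt{-a})$ for large $r$. By (F2) there are $r,\beta,\gamma$ with
$$\alpha_L\cup(-1)^r=(a)\cup\beta=(-a)\cup\gamma .$$
As $(a)\cup(-a)=0$, the first expression is annihilated by $(-a)$, the second by $(a)$. So $\alpha_L\cup(-1)^r$ is annihilated by $(a)+(-a)=(-a^2)=(-1)$, a contradiction.

*Sums of nonzero squares are nonzero squares.* A nontrivial relation $x^2+y^2=0$ would make $-1$ a square. If $x^2+y^2\ne0$ is not a square, then $x^2+y^2=-z^2$ with $z\ne0$, so $-1$ is a sum of two squares, that is, a norm from $L(\sqrt{-1})$, and $(-1)\cup(-1)=0$. This is a contradiction.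

So $-1$ is not a sum of squares and $L$ is real. Every element is a square up to sign, and there are no proper extensions of odd degree, so $L$ is real closed. Being algebraic over $F$, it is a real closure of $F$ at an ordering. But $\alpha_L\ne0$, a contradiction. $\square$

If $F$ is nonreal, the hypothesis is empty and the lemma says that $(-1)$ is nilpotent up to $\alpha$; this case will occur.

## 6. Proof of Proposition 7

From now on $H^n(S)=H^n(S,\mathbb Z/2)$ is étale cohomology, for schemes $S$ on which $2$ is invertible; for $S=\operatorname{Spec}F$ it is the Galois cohomology used so far. A unit $a$ on $S$ has a class $(a)\in H^1(S)$, since $\mu_2=\mathbb Z/2$. We use the following facts.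

* **(F5)** (SGA 4 XV, XVI; SGA 4½, *Th. finitude*, Appendice 1.3.3.) Let $\mathcal X\to B$ be smooth and proper, $\mathcal Z\subset\mathcal X$ a relative strict normal crossings divisor, $2$ invertible on $B$, and $f:\mathcal X\setminus\mathcal Z\to B$. Then the sheaves $R^bf_*\mathbb Z/2$ are locally constant with finite stalks, and their formation commutes with every base change $B'\to B$. (For relative curves, the condition on $\mathcal Z$ is that $\mathcal Z$ is finite étale over $B$. Example: the sections $0,-3,\infty$ of $\mathbb P^1$ over $\mathbb Z[1/6]$. Over $\mathbb Z[1/2]$ the condition fails, because $0$ and $-3$ meet mod $3$.)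
* **Affine vanishing** (Artin). An affine variety of dimension $d$ over a separably closed field of characteristic $\ne2$ has $H^b=0$ for $b>d$.
* **Torsors.** For a locally constant sheaf $\mathcal M$ of abelian groups with finite stalks on $S$, $H^1(S,\mathcal M)$ classifies $\mathcal M$-torsors, and a torsor is trivial if and only if it has a global section. A locally constant sheaf of sets with finite stalks is represented by a finite étale $S$-scheme. Example: the $\mathbb Z/2$-torsor of the class $(3)$ over $\mathbb Z[1/6]$ is $\operatorname{Spec}\mathbb Z[1/6][\sqrt3]$.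

**Setting.** Let $k$ be the algebraic closure of $\mathbb Q$ in $K$. It is a number field, and since the characteristic is $0$, $K/k$ is regular. So every $k$-variety with function field $K$ is geometrically integral. Let $c$ be complex conjugation on $\mathbb Q^{alg}\subset\mathbb C$; recall $R_0=\mathbb Q^{alg}\cap\mathbb R$. We write $\alpha$ for any one of the $\alpha_i$.

**Step 1: a model on which $\alpha$ vanishes over the real algebraic numbers.** The aim is to turn the hypothesis on real closures into a statement about one variety $U$.

As $H^{d+1}(K)$ is the direct limit of the groups $H^{d+1}(U)$ over affine open subsets of a model, there is a smooth affine $k$-variety $U$ with function field $K$ such that each $\alpha$ comes from some $\alpha_U\in H^{d+1}(U)$. *We can shrink $U$ so that $\alpha_U$ vanishes in $H^{d+1}(U\times_{k,\sigma}R_0)$ for every embedding $\sigma:k\to R_0$.*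

Fix $\sigma$ and put $K_\sigma=K\otimes_{k,\sigma}R_0$. This is a domain because $K/k$ is regular, and it is integral over $K$ because $R_0/\sigma(k)$ is algebraic. So $K_\sigma$ is a field, the function field of the integral scheme $U_{R_0}=U\times_{k,\sigma}R_0$. An ordering of $K_\sigma$ restricts to an ordering of $K$, and the real closure of $K_\sigma$ contains the corresponding real closure of $K$. So $\alpha$ vanishes in all real closures of $K_\sigma$. By Lemma 8, $\alpha\cup(-1)^r=0$ in $H^{d+1+r}(K_\sigma)$ for some $r$. The field $K_\sigma(\sqrt{-1})$ has transcendence degree $d$ over $\mathbb Q^{alg}$, so $\operatorname{cd}_2K_\sigma(\sqrt{-1})\le d$ by (F3), and by Lemma 1 the map $\cup(-1)$ is injective on $H^n(K_\sigma)$ for $n\ge d+1$. Hence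
$$\alpha=0\ \text{ in } H^{d+1}(K_\sigma).\tag{2}$$
This is the mechanism of Proposition 3 again. Now $H^{d+1}(K_\sigma)$ is the limit of the groups $H^{d+1}(V)$ over the dense affine open $V\subset U_{R_0}$, so $\alpha_U$ vanishes on some such $V$.

It remains to pass from $V$ to an open subset that is defined over $k$. The morphism $\pi:U_{R_0}\to U$ is integral, hence closed. Its fibre over the generic point of $U$ is the single point $\operatorname{Spec}K_\sigma$, which lies in $V$. So $\pi(U_{R_0}\setminus V)$ is a proper closed subset of $U$. Replace $U$ by a dense affine open subset of its complement; then $U_{R_0}\subset V$. Do this for the finitely many $\sigma$ and $\alpha_i$; vanishing persists when $U$ shrinks further.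

Finally choose a smooth projective $X\supset U$ over $k$ such that $Z=X\setminus U$ is a strict normal crossings divisor. For $d=1$, $X$ is the smooth projective curve with function field $K$ and $Z$ is a finite set of closed points. For $d\ge2$ use Hironaka.

**Step 2: a finite étale scheme that controls $\alpha$.** The aim is to extract from $\alpha$ a class in an $H^1$ over a ring of integers. Such a class is a torsor and is trivial exactly when a finite étale scheme has a point.

*Spreading out.* There is a finite set $\Sigma\ni2$ of prime numbers such that, with $O=O_k[1/\ell:\ell\in\Sigma]$, the following hold.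

* $X$ extends to a smooth projective $\mathcal X/O$ and $Z$ to a relative strict normal crossings divisor $\mathcal Z$. (Take closures in a projective space over $O_k$. Smoothness of $\mathcal X$ and of all intersections of components of $\mathcal Z$ holds over the generic point, hence after inverting finitely many primes.)
* $\mathcal U=\mathcal X\setminus\mathcal Z$ is affine over $O$ with fibres of dimension $d$. (An affine model of $U$ and $\mathcal U$ have the same generic fibre, so they become isomorphic after inverting finitely many primes.)
* Each $\alpha_U$ extends to a class $\tilde\alpha\in H^{d+1}(\mathcal U)$. (Étale cohomology commutes with the limit $U=\varprojlim\mathcal U_{O[1/N]}$.)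

*Separating the top degree.* Let $f:\mathcal U\to\operatorname{Spec}O$. By (F5) the sheaves $R^bf_*\mathbb Z/2$ are locally constant with finite stalks and commute with base change. Their stalks are the groups $H^b$ of the geometric fibres, which are affine of dimension $d$. So $R^bf_*\mathbb Z/2=0$ for $b>d$. Put $\mathcal M=R^df_*\mathbb Z/2$. For any $S\to\operatorname{Spec}O$ let $f_S:\mathcal U_S\to S$ be the base change and $\mathcal M_S$ the pullback of $\mathcal M$, which is $R^df_{S*}\mathbb Z/2$. The complex $Rf_{S*}\mathbb Z/2$ has cohomology only in degrees $\le d$, so there is a distinguished triangle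
$$\tau_{\le d-1}Rf_{S*}\mathbb Z/2\to Rf_{S*}\mathbb Z/2\to\mathcal M_S[-d]\to\tag{3}$$
whose second map induces
$$\epsilon_S:H^{d+1}(\mathcal U_S)=H^{d+1}(S,Rf_{S*}\mathbb Z/2)\to H^{d+1}(S,\mathcal M_S[-d])=H^1(S,\mathcal M_S).$$
For $g:S'\to S$ the base change map $g^*Rf_{S*}\mathbb Z/2\to Rf_{S'*}\mathbb Z/2$ is an isomorphism by (F5). Since $g^*$ is exact, it respects truncations, so it carries triangle (3) for $S$ to that for $S'$. Hence the maps $\epsilon_S$ are compatible with base change.

*The torsor.* Let $\tilde a=\epsilon_O(\tilde\alpha)\in H^1(O,\mathcal M)$. The corresponding $\mathcal M$-torsor is locally constant with finite nonempty stalks, so it is represented by a nonempty finite étale $O$-scheme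
$$T=\coprod_j\operatorname{Spec}B_j .$$
Being finite étale over the Dedekind ring $O$, each connected component is normal: $B_j$ is the integral closure of $O$ in a number field $E_j\supset k$. For every $O$-scheme $S$ the pulled back torsor is represented by $T_S$, so $\tilde a$ is trivial over $S$ if and only if $T(S)\ne\emptyset$.

Take $S=\operatorname{Spec}R_0$ via $O\subset k\xrightarrow{\sigma}R_0$. Then $\mathcal U_S=U\times_{k,\sigma}R_0$, on which $\alpha_U$ vanishes by Step 1. By base change $\tilde a$ becomes trivial over $R_0$, so $T(R_0)\ne\emptyset$. That is: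

> $(*)$ For every $\sigma:k\to R_0$, some $E_j$ has an embedding $\tau:E_j\to R_0$ extending $\sigma$.

*Example.* For $\alpha_0$ take $\mathcal U=\mathbb P^1\setminus\{0,-3,\infty\}$ over $O=\mathbb Z[1/6]$ and $\tilde\alpha=(3)\cup(g)$ with the unit $g=-3X(3+X)$. The classes of $X$ and $3+X$ form a basis of $H^1$ of each geometric fibre, so $\mathcal M\cong(\mathbb Z/2)^2$ is constant, and $(g)$ gives the nonzero section $\bar g=(X)+(3+X)$. Cup product with $(3)\in H^1(O)$ is a morphism $\mathbb Z/2\to\mathbb Z/2[1]$ tensored with the complexes in (3), so it commutes with the second map of (3), and $\tilde a=(3)\cup\bar g$. Completing $\bar g$ to a basis of $\mathcal M$, we see that $T$ consists of two copies of $\operatorname{Spec}\mathbb Z[1/6][\sqrt3]$. Statement $(*)$ says that $\sqrt3$ is real.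

**Step 3: choice of $p$.** The aim is to meet the two demands of Section 4, at the bad places and at $p$, by one Chebotarev condition.

Let $m=8\prod_{\ell\in\Sigma,\,\ell\ne2}\ell$. Let $L\subset\mathbb Q^{alg}$ be a finite Galois extension of $\mathbb Q$ containing $\zeta_m$ and all conjugates of all $E_j$ (for all the $\alpha_i$), hence also all conjugates of $k$. By Chebotarev there are infinitely many primes $p\notin\Sigma$, unramified in $L$, with a prime $\mathfrak P\mid p$ of $L$ whose Frobenius is $c|_L$. Fix such a $p$.

(a) *$-p$ is a square in $\mathbb Q_\ell$ for all $\ell\in\Sigma$.* The Frobenius maps $\zeta_m$ to $\zeta_m^p$, and $c$ maps it to $\zeta_m^{-1}$. So $-p\equiv1$ mod $m$, hence mod $8$ and mod every odd $\ell\in\Sigma$, and Hensel's lemma applies.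

(b) *$T(O_v)\ne\emptyset$ for every place $v\mid p$ of $k$.* Here $O_v$ is the valuation ring of $k_v$; it is an $O$-algebra since $p\notin\Sigma$. The group $\operatorname{Gal}(L_{\mathfrak P}/\mathbb Q_p)$ is generated by $c|_L$, which has order $2$ because $\zeta_m\in L$. An element of $L$ lies in $\mathbb Q_p$ if and only if it is fixed by this group. Hence, inside $L_{\mathfrak P}$,
$$L\cap\mathbb Q_p=L^c=L\cap\mathbb R .$$
Since $\operatorname{Gal}(L/\mathbb Q)$ is transitive on the primes above $p$, there is an embedding $\sigma:k\to L$ such that $v$ is induced by $\mathfrak P$ via $\sigma$: start with any embedding of $k$ into $L$ and any prime of $L$ above $v$, and apply an automorphism that moves this prime to $\mathfrak P$. Then $k_v$ is identified with the closure of $\sigma(k)$ in $L_{\mathfrak P}$, and it contains $\mathbb Q_p$.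

* If $\sigma(k)\subset\mathbb R$, then $\sigma(k)\subset L\cap\mathbb R\subset\mathbb Q_p$, so $k_v=\mathbb Q_p$. By $(*)$ there is $\tau:E_j\to R_0$ extending $\sigma$. As $L$ contains all conjugates of $E_j$, we have $\tau(E_j)\subset L\cap\mathbb R\subset\mathbb Q_p=k_v$. So $T(k_v)\ne\emptyset$.
* If $\sigma(k)\not\subset\mathbb R$, then $\sigma(k)\not\subset\mathbb Q_p$, so $k_v=L_{\mathfrak P}$, because $[L_{\mathfrak P}:\mathbb Q_p]=2$. Any embedding $\tau:E_j\to L$ extending $\sigma$ gives a point of $T(k_v)$.

Since $T$ is finite over $O$ and $O_v$ is integrally closed, $T(O_v)=T(k_v)$. This proves (b), for the scheme $T$ of each $\alpha_i$.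

**Step 4: local vanishing.** The aim is to show that $\alpha\cup(-p)=0$ in $H^{d+2}(K_v)$ for every place $v$ of $k$.

*$v$ complex, or $v\mid\ell$ with $\ell\in\Sigma$.* Then $-p$ is a square in $k_v$, in the second case by (a). So $(-p)=0$ in $H^1(K_v)$.

*$v$ real.* Let $\sigma:k\to R_0$ be the corresponding embedding. Then $\alpha=0$ in $H^{d+1}(K_\sigma)$ by (2), hence in $H^{d+1}(K_v)$, as $K_\sigma\subset K_v$.

*$v$ finite, $v\nmid\ell$ for all $\ell\in\Sigma$.* Let $\kappa_v$ be the residue field. For a locally constant sheaf $\mathcal F$ of $2$-torsion groups with finite stalks on $\operatorname{Spec}O_v$ we have $H^a(O_v,\mathcal F)=H^a(\kappa_v,\mathcal F)$, since $O_v$ is henselian, and this is $0$ for $a\ge2$, since $\kappa_v$ is finite. Let $C$ be a bounded below complex on $\operatorname{Spec}O_v$ whose cohomology sheaves are of this kind and vanish in degrees $>b_0$. In the spectral sequence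
$$H^a(O_v,\mathcal H^b(C))\Rightarrow H^{a+b}(O_v,C)$$
only terms with $a\le1$ and $b\le b_0$ are nonzero, so $H^n(O_v,C)=0$ for $n\ge b_0+2$. Apply this twice.

With $C=Rf_{O_v*}\mathbb Z/2$ and $b_0=d$ we get $H^{d+2}(\mathcal U_{O_v})=0$. With $C=\tau_{\le d-1}Rf_{O_v*}\mathbb Z/2$ and $b_0=d-1$ we get that $C$ has no cohomology in degrees $d+1$ and $d+2$. The long exact sequence of (3) then gives
$$\epsilon_{O_v}:H^{d+1}(\mathcal U_{O_v})\xrightarrow{\ \sim\ }H^1(O_v,\mathcal M_{O_v}).$$

* If $v\nmid p$, then $-p\in O_v^\times$. So $\alpha\cup(-p)$ in $H^{d+2}(K_v)$ is the restriction of $\tilde\alpha\cup(-p)\in H^{d+2}(\mathcal U_{O_v})=0$.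
* If $v\mid p$, then $\tilde a$ is trivial over $O_v$ by (b). By compatibility with base change, $\epsilon_{O_v}$ maps the restriction of $\tilde\alpha$ to $\mathcal U_{O_v}$ to $0$. So this restriction is $0$, and $\alpha=0$ in $H^{d+1}(K_v)$.

**Step 5: globalization.** By Step 4 and (F4), $\alpha\cup(-p)=0$ in $H^{d+2}(K)$. Every $p$ as in Step 3 works for all $\alpha_i$ at once, and there are infinitely many. This proves Proposition 7 and with it Theorem 6. $\square$

## 7. Splitting torsion forms with one prime

The same proposition gives more than Theorem 6 needs.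

**Theorem 9.** Let $K$ be a real field of transcendence degree $d\ge1$ over $\mathbb Q$ (not necessarily finitely generated).

1. For finitely many $\rho_1,\dots,\rho_s\in I^{d+1}_tK$ there are infinitely many primes $p$ with $\langle1,p\rangle\rho_i=0$ for all $i$. Hence $I_t^{d+1}K=\bigcup_p\{\rho\in I^{d+1}K:\langle1,p\rangle\rho=0\}$.
2. Every torsion form with class in $I^{d+1}K$ is isometric to an orthogonal sum of binary torsion forms $c\langle1,-t\rangle$ with $t\in D(\langle1,p\rangle)$, for one prime $p$. Every torsion $(d+1)$-fold Pfister form is $\cong\langle\langle t,b_1,\dots,b_d\rangle\rangle$ with $t\in D(\langle1,p\rangle)$ for some prime $p$.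
3. Let $d=1$. For every torsion form $\varphi$ with $\dim\varphi=2m\ge2$ there is a prime $p$ with $\varphi\cong\beta_1\perp\dots\perp\beta_m$, where the $\beta_i=c_i\langle1,-t_i\rangle$ are torsion and $t_i\in D(\langle1,p\rangle)$ for $i\le m-1$. If $\varphi$ has trivial signed discriminant, one can also take $t_m\in D(\langle1,p\rangle)$. In general the exceptional last form cannot be avoided.
4. Let $d=1$. Every form over $K$ is isometric to $\varphi_0\perp\beta_1\perp\dots\perp\beta_r$ with $\varphi_0$ zero or not weakly isotropic and the $\beta_i$ binary torsion forms.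

(In this theorem $\varphi_0$ denotes the remaining part of a form, not the running example.)

**Proof of (1).** Expressions of the $\rho_i$ as elements of $I^{d+1}$ and relations $2^r\rho_i=0$ involve finitely many elements. Together with a transcendence basis these generate a finitely generated real subfield of transcendence degree $d$. So assume that $K$ is finitely generated. A torsion element vanishes in $\mathsf W(K_P)\cong\mathbb Z$, so $e_{d+1}(\rho_i)$ vanishes in all real closures. Proposition 7 gives infinitely many $p$ with $e_{d+2}(\langle1,p\rangle\rho_i)=(-p)\cup e_{d+1}(\rho_i)=0$ for all $i$. Then $\langle1,p\rangle\rho_i\in I^{d+3}_tK=0$ by (F3) and Lemma 1. Conversely, if $\langle1,p\rangle\rho=0$, then $\rho$ has signature $0$ at all orderings, because $p>0$ there, so $\rho$ is torsion by Pfister's local-global principle.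

**A splitting principle.** *If $\langle1,p\rangle\otimes\varphi$ is isotropic, then $\varphi$ has a binary subform $c\langle1,-t\rangle$ with $t\in D(\langle1,p\rangle)$.* If $\varphi$ is isotropic, take $t=1$. Otherwise let $\beta\cong c\langle1,-t\rangle$ be the restriction of $\varphi$ to $Kx+Ky$ from Lemma 4 with $s=p$. As $\beta(x)+p\beta(y)=0$, the form $\langle1,p\rangle\otimes\beta\cong c\langle\langle-p,t\rangle\rangle$ is isotropic. So the Pfister form $\langle\langle-p,t\rangle\rangle$ is hyperbolic, which means $\langle1,p\rangle\cong t\langle1,p\rangle$, and $t\in D(\langle1,p\rangle)$.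

Such a $\beta=c\langle1,-t\rangle$ satisfies $\langle1,p\rangle\otimes\beta=0$ in $\mathsf WK$, and it is torsion, as $t$ is a sum of squares. Splitting off such forms as long as possible, we get
$$\varphi\cong\beta_1\perp\dots\perp\beta_r\perp\varphi_0,\qquad\langle1,p\rangle\otimes\varphi_0\ \text{ zero or anisotropic},\tag{4}$$
and $\langle1,p\rangle\varphi=\langle1,p\rangle\varphi_0$ in $\mathsf WK$.

**Proof of (2).** Choose $p$ with $\langle1,p\rangle\varphi=0$ by (1). In (4) the form $\langle1,p\rangle\otimes\varphi_0$ is zero or anisotropic, and it is $0$ in $\mathsf WK$. So $\varphi_0=0$. Now let $\pi=\langle1\rangle\perp\pi'$ be a torsion $(d+1)$-fold Pfister form and $\langle1,p\rangle\pi=0$. Then $\pi\cong-p\,\pi$, so $-p\in D(\pi)$, say $-p=x^2+\pi'(y)$. Put $t=x^2+p$. It is nonzero because $K$ is real, it lies in $D(\langle1,p\rangle)$, and $\pi'(y)=-t$. By the pure subform theorem $\pi\cong\langle\langle t,b_1,\dots,b_d\rangle\rangle$ for some $b_i$.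

**Proof of (3).** Let $\delta_0$ be the signed discriminant of $\varphi$. At each ordering $\varphi$ has signature $0$, so a diagonalization has exactly $m$ negative entries, and $\delta_0=(-1)^m\det\varphi$ is positive. By Artin, $\delta_0$ is a sum of squares, so $\langle1,-\delta_0\rangle$ is torsion and $\varphi-\langle1,-\delta_0\rangle\in I^2_tK$. By (1) there is $p$ with $\langle1,p\rangle\varphi=\langle\langle-p,\delta_0\rangle\rangle$ in $\mathsf WK$. In (4) the form $\langle1,p\rangle\otimes\varphi_0$ is zero or anisotropic and Witt equivalent to a form of dimension $4$ (to $0$ if $\delta_0$ is a square). So $\dim\varphi_0\le2$, and $\varphi_0=0$ if $\delta_0$ is a square. As $\dim\varphi_0$ is even, it is $0$ or $2$. The form $\varphi_0$ is torsion because $\varphi$ and the $\beta_i$ are. If $\dim\varphi_0=2$, take $\beta_m=\varphi_0$.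

*The exception is needed.* Over $\mathbb Q(X)$ let $\delta_0=(X^2+2)(X^2+3)$ and $\varphi=(m-1)\times\langle1,-1\rangle\perp\langle1,-\delta_0\rangle$, a torsion form. If $\varphi$ were a sum of $m$ forms $c\langle1,-t\rangle$ with $t\in D(\langle1,p\rangle)$, then $\langle1,p\rangle\varphi=0$, that is, $\langle\langle-p,\delta_0\rangle\rangle=0$ in $\mathsf WK$. This means $\langle1,p\rangle\cong\delta_0\langle1,p\rangle$, so $\delta_0\in D(\langle1,p\rangle)$. In Section 2 we saw that this happens for no $p$.

**Proof of (4).** As long as the form is weakly isotropic, its dimension is at least $2$, and by Theorem 6 it has a weakly isotropic binary subform, which we split off. By Section 1 a binary weakly isotropic form is $c\langle1,-t\rangle$ with $t$ a nonzero sum of squares, so it is torsion. $\square$
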